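# A strong Gurariĭ space inside $\ell_\infty$ and its rotund renormings

## Two theorems

All Banach spaces are real, $B_E$ is the closed unit ball of $E$, and $\mathfrak c=2^{\aleph_0}$. We work in ZFC.

**Theorem A.** There is a strong Gurariĭ space $G$ and a countable set $\{\varphi_k\}_{k\ge1}\subset B_{G^*}$ with $\|x\|=\sup_k|\varphi_k(x)|$ for all $x\in G$; that is, $G$ embeds isometrically in $\ell_\infty$. Consequently, for each $\varepsilon>0$,
$$|x|=\Big(\|x\|^2+\varepsilon\sum_{k\ge1}2^{-k}\varphi_k(x)^2\Big)^{1/2}\tag{1}$$
is a rotund renorming of $G$ with $\|x\|\le|x|\le\sqrt{1+\varepsilon}\,\|x\|$.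

**Theorem B.**

1. The norm (1) is uniformly rotund in every direction (URED): if $|x_n|=|y_n|=1$, $|x_n+y_n|\to2$ and $x_n-y_n\in\mathbb Rz$ for a fixed $z$, then $x_n-y_n\to0$.
2. Every strong Gurariĭ space has density at least $\mathfrak c$. The space of Theorem A has density exactly $\mathfrak c$, so its density is least possible.
3. A Banach space $Z_0$ is contained isometrically in some strong Gurariĭ space that embeds isometrically in $\ell_\infty$ if and only if $Z_0$ itself embeds isometrically in $\ell_\infty$. In particular there is a strong Gurariĭ space $G$ with isometric embeddings $\ell_\infty\hookrightarrow G\hookrightarrow\ell_\infty$. This $G$ has a URED renorming but no locally uniformly rotund (LUR) renorming.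
4. Not every strong Gurariĭ space, even of density $\mathfrak c$, has a rotund renorming.

Theorem A answers "yes" to a question from Joanna Garbulińska, Wiesław Kubiś, "Remarks on Gurarii spaces", arXiv:1111.5840 (2011): does there exist a strong Gurariĭ space with a rotund renorming?

## What "strong Gurariĭ", "rotund", "URED" and "LUR" say

**Definition.** A Banach space $G$ is a *strong Gurariĭ space* if, whenever $X\subseteq Y$ are finite-dimensional Banach spaces and $f\colon X\to G$ is a linear isometric embedding, there is a linear isometric embedding $g\colon Y\to G$ extending $f$.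

This is the defining property of a Gurariĭ space with the $\varepsilon$ removed. Taking $X=\{0\}$, we see that $G$ contains an isometric copy of every finite-dimensional Banach space. Taking $\dim X=1$ and $\dim Y=2$, we see that *every* unit vector of $G$ sits inside an isometric copy of $Y$, in any position in which a unit vector can sit in $Y$.

**Definition.** A norm $|\cdot|$ is *rotund* if $|x+y|=2|x|=2|y|$ implies $x=y$. A *rotund renorming* of a Banach space is an equivalent norm that is rotund. A norm is *LUR* if $|x|=|x_n|=1$ and $|x+x_n|\to2$ imply $x_n\to x$. URED is defined in Theorem B1.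

Constant sequences show that both URED and LUR imply rotund. The norm of a Hilbert space has all three properties, by the parallelogram identity $|x-y|^2=2|x|^2+2|y|^2-|x+y|^2$. The norm of $\ell_\infty^2$ is not rotund: for $x=(1,1)$ and $y=(1,-1)$ we have $\|x\|=\|y\|=1$ and $\|x+y\|=2$. A strong Gurariĭ space contains $\ell_\infty^2$ isometrically, so its own norm is never rotund and the question really is about renormings.

For an example that separates the last two notions, put $|x|^2=\|x\|_\infty^2+\sum_k2^{-k}x_k^2$ on $\ell_\infty$. This norm will turn out to be URED. It is not LUR. Let $x$ be the first unit vector $u_1$ and $x_n=u_1+u_n$ for $n\ge2$. Then $|x|^2=\frac32$, $|x_n|^2=\frac32+2^{-n}\to\frac32$ and $|x+x_n|^2=6+2^{-n}\to 4\cdot\frac32$, while $\|x_n-x\|_\infty=1$. Dividing $x$ and $x_n$ by their norms gives a violation of LUR. The differences $u_n$ point in changing directions, which is why URED is not contradicted.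

All three properties, and the equivalence of norms, pass to subspaces.

We use these textbook facts: the Hahn–Banach and bipolar theorems; a finite convex function on a convex set in a finite-dimensional space is continuous on the interior of that set; $\mathfrak c\cdot\mathfrak c=\mathfrak c^{\omega}=\mathfrak c$; and König's theorem $\operatorname{cf}(\mathfrak c)>\omega$, which says that the supremum of countably many ordinals below $\mathfrak c$ is below $\mathfrak c$. As usual, $\mathfrak c$ is also the least ordinal of its cardinality.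

## Countable norming sets give rotund norms

Call a countable set $\{\varphi_k\}_{k\ge1}\subset B_{E^*}$ *norming* if $\|x\|=\sup_k|\varphi_k(x)|$ for all $x\in E$ (repetitions in the listing are allowed). Such a set exists if and only if $E$ embeds isometrically in $\ell_\infty$: use $x\mapsto(\varphi_k(x))_k$ in one direction and the coordinate functionals in the other.

**Proposition 1.** Let $\{\varphi_k\}_{k\ge1}\subset B_{E^*}$ be a countable norming set and $\varepsilon>0$. Then (1) defines an equivalent norm on $E$ with $\|x\|\le|x|\le\sqrt{1+\varepsilon}\,\|x\|$, and this norm is URED, hence rotund. In particular, every subspace of $\ell_\infty$ has a rotund renorming.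

*Proof.* The inequalities hold because $|\varphi_k(x)|\le\|x\|$ and $\sum_k2^{-k}=1$. Write $p(x)=\|x\|$ and $q(x)=(\varepsilon\sum_k2^{-k}\varphi_k(x)^2)^{1/2}$, a norm and a Hilbertian seminorm. Then $|\cdot|=(p^2+q^2)^{1/2}$ is a norm by the triangle inequality in $\mathbb R^2$. Next,
$$2\|x\|^2+2\|y\|^2-\|x+y\|^2\ge2\|x\|^2+2\|y\|^2-(\|x\|+\|y\|)^2=(\|x\|-\|y\|)^2\ge0,$$
and $2q(x)^2+2q(y)^2-q(x+y)^2=q(x-y)^2$ by the parallelogram identity. Adding,
$$2|x|^2+2|y|^2-|x+y|^2\ \ge\ \varepsilon\sum_{k}2^{-k}\varphi_k(x-y)^2.\tag{2}$$
If $|x+y|=2|x|=2|y|$, the left side of (2) is $0$. So $\varphi_k(x-y)=0$ for every $k$, and $x=y$ because the set is norming. This is rotundity.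

For URED, let $|x_n|=|y_n|=1$, $|x_n+y_n|\to2$ and $x_n-y_n=\tau_nz$. If $z=0$ there is nothing to prove. If $z\ne0$, the left side of (2) is $4-|x_n+y_n|^2\to0$, so $\tau_n\varphi_k(z)\to0$ for every $k$. Some $\varphi_k(z)$ is nonzero, so $\tau_n\to0$. $\square$

The easy case is that of separable $E$: take a dense sequence $(x_k)$ and, for each $k$, a functional $\varphi_k\in B_{E^*}$ with $\varphi_k(x_k)=\|x_k\|$. This set is norming, so Proposition 1 applies.

A sensible person would now repeat the recipe in a strong Gurariĭ space, with one norming functional for each point of a dense set. The next section shows that such a dense set always has at least $\mathfrak c$ points. The sum in (1) would then run over uncountably many terms. Among uncountably many positive coefficients, infinitely many exceed a fixed $1/j$, so nothing forces the sum to be finite. What we need is a space that is large but still has a *countable* norming set. By Theorem B4 this cannot be proved for an arbitrary strong Gurariĭ space, so the space must be built together with its functionals.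

## Continuum many vectors at mutual distance 2

**Lemma 2.** Every strong Gurariĭ space $G$ contains vectors $e_\theta$ $(0\le\theta<\pi)$ with $\|e_\theta-e_{\theta'}\|\ge2$ for $\theta\ne\theta'$. Hence its density is at least $\mathfrak c$.

The plan is to adjoin to a Euclidean plane a vector on which a functional is forced to take the value $1$ on one side of the direction $\theta$ and $-1$ on the other.

**Step 1: the dual ball.** $G$ contains an isometric copy $X$ of $\ell_2^2$. Let $f_u=(\cos u,\sin u)$ be the points of the unit circle of $X^*$. For $\theta\in[0,\pi)$ put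
$$A_\theta=\{(f_u,1):\theta\le u\le\theta+\pi\}\cup\{(f_u,-1):\theta+\pi\le u\le\theta+2\pi\}\subset X^*\oplus\mathbb R,\qquad B_\theta=\operatorname{conv}A_\theta .$$
So one closed half of the circle lies at height $1$ and the opposite closed half at height $-1$. For $u\not\equiv\theta\pmod\pi$, let $h_\theta(u)=\operatorname{sign}\sin(u-\theta)$. The only point of $A_\theta$ over $f_u$ is then $(f_u,h_\theta(u))$. Over $f_\theta$ there are two points, $(f_\theta,\pm1)$.

The set $A_\theta$ is compact, so $B_\theta$ is compact. It is symmetric because $-(f_u,1)=(f_{u+\pi},-1)$. It contains $(f_\theta,\pm1)$, so $(0,2)$ lies in its span, and it projects onto the unit disc of $X^*$. Hence it spans $X^*\oplus\mathbb R$. A symmetric convex set that spans contains $\pm$ the vectors of a basis, so it is a neighbourhood of $0$. Therefore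
$$N_\theta(x,s)=\max\{f(x)+ts:(f,t)\in B_\theta\}$$
is a norm on $X\oplus\mathbb R$. By the bipolar theorem its dual unit ball is $B_\theta$, where $(f,t)$ acts by $(x,s)\mapsto f(x)+ts$. Since $B_\theta$ projects onto the disc, $N_\theta(x,0)=\|x\|$.

**Step 2: the vector and its forced values.** Since $G$ is strong Gurariĭ, the inclusion $X\to G$ extends isometrically to $(X\oplus\mathbb R,N_\theta)$. So there is $e_\theta\in G$ with $\|x+se_\theta\|=N_\theta(x,s)$ for all $x$ and $s$. Let $u\not\equiv\theta\pmod\pi$ and $\varphi\in B_{G^*}$ with $\varphi|_X=f_u$. Then $(f_u,\varphi(e_\theta))\in B_\theta$. Write it as a convex combination, with positive weights, of points $(f_{u_i},t_i)\in A_\theta$. As $f_u$ is an extreme point of the disc, all $f_{u_i}$ equal $f_u$, so all $t_i$ equal $h_\theta(u)$. Thus $\varphi(e_\theta)=h_\theta(u)$.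

**Step 3: separation.** Let $0\le\theta<\theta'<\pi$, choose $u\in(\theta,\theta')$, and let $\varphi$ be a norm-one extension of $f_u$ to $G$. Since $0<u-\theta<\pi$ and $-\pi<u-\theta'<0$, Step 2 gives $\varphi(e_\theta)=1$ and $\varphi(e_{\theta'})=-1$. So $\|e_\theta-e_{\theta'}\|\ge2$. The open balls of radius $1$ around the $e_\theta$ are pairwise disjoint, and a dense set meets each of them. $\square$

The norm $N_\theta$ will return as the example that breaks a naive argument.

## Adding one vector, seen from the dual side

The space $G$ will be the union of a long chain of one-dimensional extensions. This section describes one link: how the norm is defined, and which values a functional may take on the new vector.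

**Lemma 3.** Let $Z$ be a Banach space, $X\subseteq Z$ a finite-dimensional subspace (possibly $\{0\}$), and $N$ a norm on $X\oplus\mathbb R$ with $N(x,0)=\|x\|$. On $Z'=Z\oplus\mathbb R$ put
$$\|(z,s)\|'=\inf_{x\in X}\big(\|z-x\|+N(x,s)\big).\tag{3}$$
This is a complete norm on $Z'$ with $\|(z,0)\|'=\|z\|$ for $z\in Z$ and $\|(x,s)\|'=N(x,s)$ for $x\in X$.

*Proof.* Homogeneity and the triangle inequality follow from those of $\|\cdot\|$ and $N$, since $X$ is a linear space. Next, $\|(z,0)\|'=\inf_x(\|z-x\|+\|x\|)=\|z\|$. Let $d$ be the $N$-distance of $(0,1)$ from $X\oplus0$; it is positive because $X\oplus 0$ is closed. For $s\ne0$ we have $N(x,s)=|s|\,N(x/s,1)\ge d|s|$, so $\|(z,s)\|'\ge d|s|$. If $\|(z,s)\|'=0$, then $s=0$ and hence $z=0$. So $\|\cdot\|'$ is a norm. If $(z_n,s_n)$ is Cauchy, then $(s_n)$ is Cauchy by the last inequality, so $(z_n)$ is Cauchy in $Z$, and both converge. Thus $Z'$ is complete.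

For $x\in X$, the choice of $x$ itself in (3) gives $\|(x,s)\|'\le N(x,s)$. For every $x'\in X$ we have $\|x-x'\|+N(x',s)=N(x-x',0)+N(x',s)\ge N(x,s)$, which is the reverse inequality. $\square$

Regard $Z$ as a subspace of $Z'$ and write $y=(0,1)$, so $Z'=Z\oplus\mathbb Ry$. For $f\in B_{X^*}$ let
$$I(f)=\{t\in\mathbb R:\ |f(x)+ts|\le N(x,s)\ \text{ for all }(x,s)\in X\oplus\mathbb R\}.$$
By Hahn–Banach, $f$ extends from $X\oplus0$ to a functional of norm at most $1$ for $N$, so $I(f)\ne\emptyset$. It is closed, convex, and contained in $[-N(0,1),N(0,1)]$. So $I(f)=[a(f),b(f)]$. Put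
$$s(\lambda,f)=(1-\lambda)a(f)+\lambda b(f)\in I(f)\qquad(\lambda\in[0,1],\ f\in B_{X^*}).$$
The number $\lambda$ records the *relative position* of a value inside the interval.

Here are some small cases. If $X=\{0\}$ and $N(0,s)=|s|$, then $Z'=Z\oplus_1\mathbb R$, $I=[-1,1]$ and $s(\lambda)=2\lambda-1$. If $X=\mathbb Rx_0$ with $\|x_0\|=1$, write $f$ for the number $f(x_0)\in[-1,1]$. For the $\ell_1$-norm $N(\alpha x_0,s)=|\alpha|+|s|$ we get $I(f)=[-1,1]$. For the $\ell_2$-norm, $I(f)=[-\sqrt{1-f^2},\sqrt{1-f^2}]$. For the $\ell_\infty$-norm, $I(f)=[-(1-|f|),\,1-|f|]$.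

**Lemma 4.** (a) A linear functional $\varphi$ on $Z'$ has norm at most $1$ if and only if $\|\varphi|_Z\|\le1$ and $\varphi(y)\in I(\varphi|_X)$.

(b) The function $s$ is continuous, relative to $[0,1]\times B_{X^*}$, at every point $(\lambda,f)$ with $\|f\|<1$.

*Proof.* (a) Necessity follows by restricting to $Z$ and to $X\oplus\mathbb Ry$, where $\|\cdot\|'$ is $N$ by Lemma 3. For sufficiency, write $\varphi(z,s)=\varphi(z-x)+\varphi(x,s)\le\|z-x\|+N(x,s)$ for each $x\in X$, take the infimum over $x$, and apply the result to $\pm(z,s)$.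

(b) The set $\{(f,t):f\in B_{X^*},\ t\in I(f)\}$ is the dual unit ball of $(X\oplus\mathbb R,N)$, so it is convex. If $f,g\in B_{X^*}$ and $0\le\tau\le1$, it contains $((1-\tau)f+\tau g,\ (1-\tau)a(f)+\tau a(g))$, so $a((1-\tau)f+\tau g)\le(1-\tau)a(f)+\tau a(g)$. Thus $a$ is convex, and in the same way $b$ is concave. Both are finite on $B_{X^*}$, and $X^*$ is finite-dimensional, so both are continuous on the open unit ball (if $X=\{0\}$ this is trivial). That ball is open in $B_{X^*}$, and $s(\lambda,f)$ is a sum of products of functions continuous there. $\square$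

## The model case $\ell_1(\mathfrak c)$: countably many functionals for continuum many choices

Suppose that in every step of a chain of length $\mathfrak c$, starting from $\{0\}$, we take $X=\{0\}$ and $N(0,s)=|s|$, and complete at limits. The result is $\ell_1(\mathfrak c)$ with unit vectors $y_\xi$, $\xi<\mathfrak c$. A functional of norm at most $1$ is a free choice of values $\varphi(y_\xi)\in[-1,1]$. To norm $\ell_1(\mathfrak c)$ we need functionals that realize every finite pattern of signs. The direct way is to make nontrivial choices on a finite set $F\subset\mathfrak c$ and default choices elsewhere. But there are $\mathfrak c$ finite sets $F$, so this produces uncountably many functionals.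

The way around is to let the choice at $\xi$ depend only on finitely many bits of an address of $\xi$. Fix an injection $e\colon\mathfrak c\to\{0,1\}^\omega$, and write $e(\xi)|_m$ for the first $m$ bits. For $m\in\mathbb N$ and $q\colon\{0,1\}^m\to\{0,1\}$ put $\varphi_{m,q}(y_\xi)=2q(e(\xi)|_m)-1$. There are countably many pairs $(m,q)$. Given $x=\sum_\xi x_\xi y_\xi$ and $\varepsilon>0$, take a finite $F$ with $\sum_{\xi\notin F}|x_\xi|<\varepsilon$. Since $F$ is finite and $e$ is injective, some $m$ makes the words $e(\xi)|_m$ $(\xi\in F)$ pairwise distinct. So some $q$ gives $\varphi_{m,q}(y_\xi)x_\xi=|x_\xi|$ for all $\xi\in F$. Then $\varphi_{m,q}(x)\ge\sum_{\xi\in F}|x_\xi|-\varepsilon\ge\|x\|-2\varepsilon$. So $\ell_1(\mathfrak c)$ embeds isometrically in $\ell_\infty$.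

In the general chain the interval of allowed values at $y_\xi$ depends on the restriction of $\varphi$ to $X_\xi$, that is, on earlier choices. The natural adaptation is to prescribe the relative positions $\lambda_\xi$ instead of the values. To use it we must know that if finitely many of the relative positions of $\varphi$ are close to those of a given functional $\psi$, then $\varphi(x)$ is close to $\psi(x)$.

## Where norm-one functionals break the estimate

The obvious target $\psi$ is a norm-one functional with $\psi(x)=\|x\|$. For such $\psi$ the last assertion can fail already in dimension three.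

Start with $Z_0=\{0\}$. Adjoin $y_0$ with $N(0,s)=|s|$. Adjoin $y_1$ with $X_1=\mathbb Ry_0$ and $N(\alpha y_0,s)=\sqrt{\alpha^2+s^2}$; now $Z_2=\ell_2^2$. Adjoin $y_2$ with $X_2=Z_2$ and the norm $N_{\pi/2}$ of Lemma 2. The relative position functions are
$$s_0(\lambda)=2\lambda-1,\qquad s_1(\lambda,f)=(2\lambda-1)\sqrt{1-f(y_0)^2},$$
while $I_2(f_u)=\{h_{\pi/2}(u)\}$ for $u\not\equiv\pi/2\pmod\pi$ and $I_2(f_{\pi/2})=[-1,1]$.

Let $\psi$ take the values $(0,1,0)$ on $(y_0,y_1,y_2)$. Its restriction to $Z_2$ is $f_{\pi/2}$, so $\|\psi\|=1$, and its relative positions are $\lambda_0=\frac12$, $\lambda_1=1$, $\lambda_2=\frac12$. For $u\ne\pi/2$ close to $\pi/2$, let $\varphi_u$ take the values $(\cos u,\sin u,h_{\pi/2}(u))$. Its relative positions are $\mu_0=\frac{1+\cos u}2$, $\mu_1=1$, and, since $I_2(f_u)$ is a single point, we may take $\mu_2=\frac12$. As $u\to\pi/2$ these converge to $\lambda_0,\lambda_1,\lambda_2$, yet $|\varphi_u(y_2)-\psi(y_2)|=1$ throughout. The function $s_2(\frac12,\cdot)$ is discontinuous at $f_{\pi/2}$.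

Lemma 4(b) shows that this happens only on the sphere $\|f\|=1$. So we give up the exact target: we approximate $r\psi_0$ with $r<1$ and $\psi_0(x)=\|x\|$, and let $r\to1$ at the end. The restriction of $r\psi_0$ to *every* $X_\xi$ then has norm less than $1$, so continuity is available at every step of the chain.

## The chain $G(Z_0)$

We now build the space. Every possible one-dimensional extension problem must be solved at some stage, and the cardinality must stay at most $\mathfrak c$.

**Step 1: a bookkeeping bijection.** We want a bijection $\xi\mapsto(\eta(\xi),\gamma(\xi))$ from $\mathfrak c$ onto $\mathfrak c\times\mathfrak c$ with $\eta(\xi)\le\xi$. Order $\mathfrak c\times\mathfrak c$ by the maximum of the two coordinates, and pairs with the same maximum lexicographically. This is a well-order. The predecessors of a pair with maximum $\mu$ lie in $(\mu+1)\times(\mu+1)$, which has cardinality less than $\mathfrak c$. Hence the order type is $\mathfrak c$. Let $\xi\mapsto(\eta(\xi),\gamma(\xi))$ be the order isomorphism. The pairs $(\alpha,\alpha)$ with $\alpha<\max(\eta(\xi),\gamma(\xi))$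 all precede $(\eta(\xi),\gamma(\xi))$, so $\xi\ge\max(\eta(\xi),\gamma(\xi))\ge\eta(\xi)$.

**Step 2: the recursion.** Let $Z_0$ be a Banach space of cardinality at most $\mathfrak c$. We define an increasing chain of Banach spaces $Z_\xi$ $(\xi<\mathfrak c)$, each of cardinality at most $\mathfrak c$.

* When $Z_\eta$ is defined, consider all pairs $(X,N)$ with $X\subseteq Z_\eta$ a finite-dimensional subspace and $N$ a norm on $X\oplus\mathbb R$ extending the norm of $X$. There are at most $\mathfrak c$ subspaces $X$, since each is determined by a finite basis. For each $X$ there are at most $\mathfrak c^\omega=\mathfrak c$ norms, since a norm is determined by its values on a countable dense set. The set of pairs is nonempty, because $X=\{0\}$ is allowed. Enumerate it, possibly with repetitions, as $(p_{\eta,\gamma})_{\gamma<\mathfrak c}$.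
* Given $Z_\xi$, put $(X_\xi,N_\xi)=p_{\eta(\xi),\gamma(\xi)}$. Since $\eta(\xi)\le\xi$, this is defined and $X_\xi\subseteq Z_{\eta(\xi)}\subseteq Z_\xi$. Let $Z_{\xi+1}=Z_\xi\oplus\mathbb Ry_\xi$ be the extension of Lemma 3. It has cardinality at most $\mathfrak c$. Write $I_\xi$ and $s_\xi$ for the corresponding $I$ and $s$.
* For a limit $\zeta<\mathfrak c$ let $Z_\zeta$ be the completion of $\bigcup_{\xi<\zeta}Z_\xi$. The union has at most $\mathfrak c$ elements and each point of the completion is the limit of a sequence from it, so $Z_\zeta$ has at most $\mathfrak c^\omega=\mathfrak c$ elements.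

Finally put $G(Z_0)=\bigcup_{\xi<\mathfrak c}Z_\xi$.

**Proposition 5.** $G=G(Z_0)$ is a strong Gurariĭ space of cardinality at most $\mathfrak c$ and of density exactly $\mathfrak c$, and it contains $Z_0$ isometrically.

*Proof.* The terms of a Cauchy sequence in $G$ lie in spaces $Z_{\xi_n}$, and $\sup_n\xi_n<\mathfrak c$ because $\operatorname{cf}(\mathfrak c)>\omega$. So the sequence lies in one $Z_\xi$ and converges there; $G$ is complete. As a union of at most $\mathfrak c$ sets of cardinality at most $\mathfrak c$, it has at most $\mathfrak c$ elements.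

Let $X\subseteq Y$ be finite-dimensional and $f\colon X\to G$ an isometric embedding. By induction on $\dim Y-\dim X$ it suffices to extend $f$ to $X\oplus\mathbb Ry$ for some $y\in Y\setminus X$. The finite-dimensional space $f(X)$ lies in some $Z_\eta$. Put $N(f(x),s)=\|x+sy\|_Y$. This is a norm on $f(X)\oplus\mathbb R$, since $y\notin X$, and $N(f(x),0)=\|x\|=\|f(x)\|$. So $(f(X),N)=p_{\eta,\gamma}$ for some $\gamma$, and there is $\xi$ with $(\eta(\xi),\gamma(\xi))=(\eta,\gamma)$, that is, $(X_\xi,N_\xi)=(f(X),N)$. By Lemma 3, $\|f(x)+sy_\xi\|=N(f(x),s)=\|x+sy\|_Y$. So $g(x+sy)=f(x)+sy_\xi$ is an isometric extension of $f$.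

The density is at most the cardinality, hence at most $\mathfrak c$, and it is at least $\mathfrak c$ by Lemma 2. $\square$

## Each value is controlled by finitely many relative positions

**Lemma 6.** Let $G=G(Z_0)$ and $\psi\in G^*$ with $\|\psi\|<1$. For each $\xi<\mathfrak c$ choose $\lambda_\xi\in[0,1]$ with $\psi(y_\xi)=s_\xi(\lambda_\xi,\psi|_{X_\xi})$; this is possible by Lemma 4(a). Then for every $x\in G$ and $\varepsilon>0$ there are finite sets $E\subset Z_0$, $F\subset\mathfrak c$ and $\delta>0$ such that every $\varphi\in B_{G^*}$ satisfying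

* (i) $|\varphi(z)-\psi(z)|<\delta$ for $z\in E$, and
* (ii) for each $\xi\in F$, $\varphi(y_\xi)=s_\xi(\mu_\xi,\varphi|_{X_\xi})$ for some $\mu_\xi\in[0,1]$ with $|\mu_\xi-\lambda_\xi|<\delta$,

satisfies $|\varphi(x)-\psi(x)|<\varepsilon$.

*Proof.* We show by induction on $\zeta<\mathfrak c$ that suitable $(E,F,\delta)$ exist for all $x\in Z_\zeta$ and all $\varepsilon>0$. Finitely many requirements $(x,\varepsilon)$ that can be met separately can be met by common data: take the unions of the sets $E$, the unions of the sets $F$, and the minimum of the numbers $\delta$.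

**Step 1: $\zeta=0$.** Take $E=\{x\}$, $F=\emptyset$, $\delta=\varepsilon$.

**Step 2: $\zeta$ a limit.** Choose $x'\in\bigcup_{\xi<\zeta}Z_\xi$ with $\|x-x'\|<\varepsilon/4$ and take the data for $(x',\varepsilon/2)$. Since $\|\varphi\|,\|\psi\|\le1$,
$$|\varphi(x)-\psi(x)|\le|\varphi(x')-\psi(x')|+2\|x-x'\|<\tfrac\varepsilon2+\tfrac{2\varepsilon}4=\varepsilon.$$

**Step 3: $\zeta=\xi+1$.** This is where $\|\psi\|<1$ is used. Write $x=z+\alpha y_\xi$ with $z\in Z_\xi$, and let $x_1,\dots,x_k$ be a basis of $X_\xi$ (with $k=0$ if $X_\xi=\{0\}$). We have $\|\psi|_{X_\xi}\|<1$, so $s_\xi$ is continuous at $(\lambda_\xi,\psi|_{X_\xi})$ by Lemma 4(b). On the finite-dimensional space $X_\xi^*$, closeness in norm is the same as closeness at $x_1,\dots,x_k$. So there are $\kappa,\delta_0>0$ such that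
$$|s_\xi(\mu,f)-s_\xi(\lambda_\xi,\psi|_{X_\xi})|<\frac{\varepsilon}{3(1+|\alpha|)}\tag{4}$$
whenever $f\in B_{X_\xi^*}$ with $|f(x_i)-\psi(x_i)|<\kappa$ for all $i$, and $\mu\in[0,1]$ with $|\mu-\lambda_\xi|<\delta_0$.

By the inductive hypothesis for $Z_\xi$ there are common data $E,F,\delta$ for $(z,\varepsilon/3)$ and $(x_1,\kappa),\dots,(x_k,\kappa)$. Replace $F$ by $F\cup\{\xi\}$ and $\delta$ by $\min(\delta,\delta_0)$. Let $\varphi\in B_{G^*}$ satisfy (i) and (ii) for the new data. Then $|\varphi(x_i)-\psi(x_i)|<\kappa$ for all $i$, so (4) applies with $f=\varphi|_{X_\xi}$ and $\mu=\mu_\xi$. It gives $|\varphi(y_\xi)-\psi(y_\xi)|<\varepsilon/(3(1+|\alpha|))$. Hence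
$$|\varphi(x)-\psi(x)|\le|\varphi(z)-\psi(z)|+|\alpha|\,|\varphi(y_\xi)-\psi(y_\xi)|<\tfrac\varepsilon3+\tfrac\varepsilon3<\varepsilon.$$

Every $x\in G$ lies in some $Z_\zeta$, so the lemma is proved. $\square$

The set $F$ stays finite although the chain is long: at each step the induction calls only finitely many smaller instances.

## A countable norming set on $G(Z_0)$

**Proposition 7.** If $Z_0$ is isometric to a subspace of $\ell_\infty$, then so is $G(Z_0)$.

Here $G(Z_0)$ makes sense, because $\ell_\infty$ has cardinality $\mathfrak c$.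

**Step 1: a countable supply on $Z_0$.** The coordinate functionals of $\ell_\infty$, restricted to $Z_0$, are norming. By the bipolar theorem the weak$^*$-closure of their absolutely convex hull is $B_{Z_0^*}$. Absolutely convex combinations with rational coefficients are norm dense in that hull. So they form a countable weak$^*$-dense set $D_0\subset B_{Z_0^*}$. (If $Z_0=\{0\}$, then $D_0=\{0\}$.)

**Step 2: the functionals.** We code the choices by addresses, as for $\ell_1(\mathfrak c)$, but the choices are now relative positions. Fix an injection $e\colon\mathfrak c\to\{0,1\}^\omega$. Let $\mathcal N$ be the set of triples $\nu=(d,m,q)$ with $d\in D_0$, $m\in\mathbb N$ and $q\colon\{0,1\}^m\to\mathbb Q\cap[0,1]$. It is countable. For $\nu\in\mathcal N$ define $\varphi_\nu\in B_{G^*}$ by transfinite recursion: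

* $\varphi_\nu|_{Z_0}=d$;
* if $\varphi_\nu$ is defined on $Z_\xi$ with norm at most $1$, put
$$\varphi_\nu(y_\xi)=s_\xi\big(q(e(\xi)|_m),\ \varphi_\nu|_{X_\xi}\big)\in I_\xi(\varphi_\nu|_{X_\xi}),\tag{5}$$
so that $\varphi_\nu$ has norm at most $1$ on $Z_{\xi+1}$ by Lemma 4(a);
* at limits, extend from the union to its completion by continuity.

**Step 3: they norm $G$.** Let $0\ne x\in G$, $0<r<1$ and $\varepsilon>0$. Choose $\psi_0\in G^*$ of norm $1$ with $\psi_0(x)=\|x\|$, and put $\psi=r\psi_0$. Then $\|\psi\|<1$, and Lemma 6 provides $\lambda_\xi$, $E$, $F$, $\delta$ for $x$ and $\varepsilon$. Since $\psi|_{Z_0}\in B_{Z_0^*}$, there is $d\in D_0$ with $|d(z)-\psi(z)|<\delta$ for $z\in E$. Since $F$ is finite and $e$ is injective, there is $m$ such that the words $e(\xi)|_m$ $(\xi\in F)$ are pairwise distinct. So we can choose $q\colon\{0,1\}^m\to\mathbb Q\cap[0,1]$ with $|q(e(\xi)|_m)-\lambda_\xi|<\delta$ for all $\xi\in F$. For $\nu=(d,m,q)$, the functional $\varphi_\nu$ satisfies (i) by the choice of $d$, and it satisfies (ii) with $\mu_\xi=q(e(\xi)|_m)$ by (5). Hence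 $\varphi_\nu(x)>\psi(x)-\varepsilon=r\|x\|-\varepsilon$. As $r$ and $\varepsilon$ are arbitrary and $\|\varphi_\nu\|\le1$, $\sup_{\nu\in\mathcal N}|\varphi_\nu(x)|=\|x\|$. So $x\mapsto(\varphi_\nu(x))_{\nu\in\mathcal N}$ embeds $G$ isometrically in $\ell_\infty(\mathcal N)$, which is isometric to $\ell_\infty$. $\square$

**Proof of Theorem A and of B1, B2.** Let $G=G(\{0\})$. It is strong Gurariĭ by Proposition 5 and has a countable norming set by Proposition 7. Proposition 1 then shows that (1) is a rotund renorming with the stated constants, and that it is URED. The lower bound on density in B2 is Lemma 2, and the density of $G$ is exactly $\mathfrak c$ by Proposition 5. $\square$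

**Proof of B3, except for LUR.** If $Z_0$ is contained isometrically in a space that embeds isometrically in $\ell_\infty$, then $Z_0$ embeds isometrically in $\ell_\infty$. Conversely, if $Z_0$ embeds in $\ell_\infty$, then $G(Z_0)$ is strong Gurariĭ, contains $Z_0$ isometrically, and embeds isometrically in $\ell_\infty$, by Propositions 5 and 7. For $Z_0=\ell_\infty$ we get $\ell_\infty\hookrightarrow G(\ell_\infty)\hookrightarrow\ell_\infty$, and $G(\ell_\infty)$ has a URED renorming by Proposition 1. $\square$

An LUR renorming of $G(\ell_\infty)$ would restrict to an LUR renorming of $\ell_\infty$. It remains to see that $\ell_\infty$ has none.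

## Almost maximal elements and the absence of LUR norms on $\ell_\infty$

The following lemma will be used both for $\ell_\infty$ and for $\ell_\infty/c_0$. Let $W$ be one of these two spaces. The norm of the class of $x$ in $\ell_\infty/c_0$ is $\limsup_n|x(n)|$. In both spaces, multiplication by the indicator $\mathbf 1_A$ of a set $A\subseteq\mathbb N$ is well defined, and $\|x\|=\max(\|x\mathbf 1_A\|,\|x\mathbf 1_{\mathbb N\setminus A}\|)$. We say $x=x'$ *off* $B$ if $(x-x')\mathbf 1_{\mathbb N\setminus B}=0$ in $W$, and *on* $B$ if $(x-x')\mathbf 1_B=0$.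

Let $|\cdot|$ be an equivalent norm on $W$ with $|x|\le C\|x\|$. For an infinite $B\subseteq\mathbb N$ and $h\in B_W$ with $h=0$ on $B$, let
$$\mathcal E(h,B)=\{w\in B_W:w=h\text{ off }B\},\qquad M(h,B)=\sup\{|w|:w\in\mathcal E(h,B)\}\le C.$$
The set $\mathcal E(h,B)$ is convex and contains $h$.

**Lemma 8.** For every such $(h,B)$ and every $\delta>0$ there are an infinite $P\subseteq B$ and $e\in\mathcal E(h,B)$ with $e=0$ on $P$ and $|e|>M(h,B)-\delta$. For any such $P$ and $e$ we have $\mathcal E(e,P)\subseteq\mathcal E(h,B)$, and
$$|w|>M(h,B)-2\delta\quad\text{and}\quad|\tfrac12(w+e)|>M(h,B)-2\delta\qquad\text{for all }w\in\mathcal E(e,P).$$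

*Proof.* Write $M=M(h,B)$. The first part finds an almost maximal element with free room left in it. Choose $v\in\mathcal E(h,B)$ with $|v|>M-\delta/2$, and partition $B$ into $k$ infinite sets $P_1,\dots,P_k$, where $C/k<\delta/2$. The elements $v^i=v\mathbf 1_{\mathbb N\setminus P_i}$ are in $\mathcal E(h,B)$, and $v-\frac1k\sum_iv^i=\frac1kv\mathbf 1_B$ has norm at most $1/k$. So $|v|\le\max_i|v^i|+C/k$, and some $i$ has $|v^i|\ge|v|-C/k>M-\delta$. Put $e=v^i$ and $P=P_i$.

For the second part let $w\in\mathcal E(e,P)$. Off $B$ we have $w=e=h$, because $P\subseteq B$; so $w\in\mathcal E(h,B)$. The element $2e-w$ equals $e$ off $P$ and $-w$ on $P$. So it is in $B_W$ and equals $h$ off $B$; that is, $2e-w\in\mathcal E(h,B)$. Hence $2|e|\le|w|+|2e-w|\le|w|+M$, and $|w|\ge2|e|-M>M-2\delta$. Finally, $e\in\mathcal E(e,P)$ and this set is convex, so $\frac12(w+e)\in\mathcal E(e,P)$, and the inequality just proved applies to it. $\square$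

**Proposition 9.** $\ell_\infty$ has no LUR renorming.

This is a known result of Lindenstrauss; here is a proof.

*Proof.* Let $|\cdot|$ be an equivalent norm on $W=\ell_\infty$. Put $B_0=\mathbb N$ and $h_0=0$. Given $(h_n,B_n)$, write $\mathcal E_n=\mathcal E(h_n,B_n)$ and $M_n=M(h_n,B_n)$, and take $e_n,P_n$ from Lemma 8 with $\delta=2^{-n}$. Pick $p_n\in P_n$ and put
$$B_{n+1}=P_n\setminus\{p_n\},\qquad h_{n+1}=e_n+\mathbf 1_{\{p_n\}}.$$
Since $e_n=0$ on $P_n$, we have $h_{n+1}\in B_{\ell_\infty}$ and $h_{n+1}=0$ on $B_{n+1}$. A member of $\mathcal E_{n+1}$ equals $h_{n+1}=e_n$ off $P_n$, so $\mathcal E_{n+1}\subseteq\mathcal E(e_n,P_n)\subseteq\mathcal E_n$. In particular $(M_n)$ is nonincreasing; let $M$ be its limit.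

Since $h_{n+1}=h_n$ off $B_n$ and the $B_n$ decrease, we can define $w$ by $w=h_n$ off $B_n$ for every $n$ and $w=0$ on $\bigcap_nB_n$. Then $w\in\bigcap_n\mathcal E_n$. By Lemma 8,
$$M_n-2^{1-n}<|w|\le M_n,\qquad M_n-2^{-n}<|e_n|\le M_n,\qquad M_n-2^{1-n}<|\tfrac12(w+e_n)|\le M_n,$$
where the last upper bound holds because $w,e_n\in\mathcal E_n$. Hence $|w|=M$, $|e_n|\to M$ and $|w+e_n|\to2M$. For every $n$, $w(p_n)=h_{n+1}(p_n)=1$, because $p_n\notin B_{n+1}$, while $e_n(p_n)=0$. So $w\ne0$, $M>0$ and $\|w-e_n\|\ge1$ for all $n$.

For large $n$ put $x=w/M$ and $x_n=e_n/|e_n|$. Since $|x_n-e_n/M|=\big|1-|e_n|/M\big|\to0$, we get $|x+x_n|\to2$, while $x_n-x$ does not tend to $0$. So $|\cdot|$ is not LUR. $\square$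

This completes the proof of B3. Whether any strong Gurariĭ space admits an LUR renorming is not settled here.

## $\ell_\infty/c_0$ and a strong Gurariĭ space with no rotund renorming

**Theorem 10** (J. Bourgain, *$\ell^\infty/c_0$ has no equivalent strictly convex norm*, Proc. Amer. Math. Soc. 78 (1980), 225–226). $\ell_\infty/c_0$ has no rotund renorming.

One may quote this theorem. With Lemma 8 at hand we can also prove it in a few lines. In $\ell_\infty$ the intersection of the sets $\mathcal E_n$ may shrink to one point. In $\ell_\infty/c_0$ it always contains a segment, because a decreasing sequence of infinite sets has an infinite set that is almost contained in each of them.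

*Proof.* Let $|\cdot|$ be an equivalent norm on $W=\ell_\infty/c_0$, and write $[x]$ for the class of $x\in\ell_\infty$.

**Step 1: the sequence.** Let $B_0$ be the set of even numbers and $h_0=[\mathbf 1_{\mathbb N\setminus B_0}]$. Given $(h_n,B_n)$, with $\mathcal E_n$ and $M_n$ as before, take $e_n,P_n$ from Lemma 8 with $\delta=2^{-n}$, and put $h_{n+1}=e_n$, $B_{n+1}=P_n\subseteq B_n$. Then $\mathcal E_{n+1}\subseteq\mathcal E_n$, so $M_n$ decreases to a limit $M$, and every $w\in\mathcal E_{n+1}$ satisfies $M_n-2^{1-n}<|w|\le M_n$. Hence $|w|=M$ for every $w\in\bigcap_n\mathcal E_n$.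

**Step 2: compatible representatives.** We want $\tilde h_n\in B_{\ell_\infty}$ with $[\tilde h_n]=h_n$, $\tilde h_n=0$ at every point of $B_n$, and $\tilde h_{n+1}=\tilde h_n$ at every point outside $B_n$. Let $\tilde h_0=\mathbf 1_{\mathbb N\setminus B_0}$. Given $\tilde h_n$, let $x$ be a representative of $h_{n+1}$. Since $\limsup|x(j)|\le1$, truncating $x$ at $\pm1$ changes it by an element of $c_0$, so we may assume $x\in B_{\ell_\infty}$. Let $\tilde h_{n+1}$ be $\tilde h_n$ outside $B_n$, $x$ on $B_n\setminus B_{n+1}$, and $0$ on $B_{n+1}$. Because $h_{n+1}=h_n$ off $B_n$ and $h_{n+1}=0$ on $B_{n+1}$, the difference $\tilde h_{n+1}-x$ is in $c_0$.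

**Step 3: a segment in $\bigcap_n\mathcal E_n$.** Choose $b_0<b_1<\cdots$ with $b_n\in B_n$ and let $D=\{b_n\}$. It is infinite and $D\setminus B_n$ is finite for every $n$. Let $\tilde w=\tilde h_n$ outside $B_n$ for every $n$, and $\tilde w=0$ on $\bigcap_nB_n$. For $\tau\in[0,1]$ put
$$w_\tau=[\tilde w\,\mathbf 1_{\mathbb N\setminus D}+\tau\mathbf 1_D]\in B_W.$$
Outside $B_n$ the displayed representative differs from $\tilde h_n$ only on the finite set $D\setminus B_n$, so $w_\tau=h_n$ off $B_n$. Thus $w_\tau\in\bigcap_n\mathcal E_n$, and $|w_\tau|=M$ for all $\tau\in[0,1]$ by Step 1.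

**Step 4: conclusion.** We have $w_0\ne w_1$ because $D$ is infinite, $|w_0|=|w_1|=M$, and $|w_0+w_1|=2|w_{1/2}|=2M$. So $|\cdot|$ is not rotund. $\square$

**Proof of B4.** The space $Z_0=\ell_\infty/c_0$ has cardinality at most $\mathfrak c$, since $\ell_\infty$ does. By Proposition 5, $G(\ell_\infty/c_0)$ is a strong Gurariĭ space of density $\mathfrak c$ that contains $\ell_\infty/c_0$ isometrically. A rotund renorming of it would restrict to a rotund renorming of $\ell_\infty/c_0$, contrary to Theorem 10. $\square$
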